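\title{Open cores of strongly dependent expansions of the $p$-adic field}

\begin{abstract}
We prove that the open core of every strongly dependent expansion of the field $\mathbb{Q}_p$ is P-minimal. Strong dependence is shown to force three facts: definable subsets of the value group are periodic up to boundedly many changes, definable closed nowhere dense subsets of $\mathbb{Q}_p$ are finite, and definable families of subsets of $\mathbb{Q}_p$ with finite boundary are uniformly semialgebraic. For an expansion of $\mathbb{Q}_p$ that is interdefinable with its open core, strong dependence, dp-minimality and P-minimality are equivalent.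
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $p$ be a prime, let $K=\mathbb{Q}_p$ carry its valuation $v\colon K\to\mathbb{Z}\cup\{\infty\}$ and the valuation topology, and let $O=\mathbb{Z}_p$. An \emph{expansion} of the $p$-adic field is a first-order structure $\mathcal{M}$ on $K$ whose language contains $+$ and $\cdot$. ``Definable'' means definable with parameters. A subset of a field $K'$ is \emph{semialgebraic} if it is definable with parameters in the pure field $(K';+,\cdot)$. We compare two ways of saying that an expansion is tame. The first describes the definable sets in one variable. The second only counts.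

\medskip\noindent\textbf{P-minimality.} Let $\mathcal{N}$ be a structure on $K$, or on a field elementarily equivalent to $K$, in which $+$ and $\cdot$ are defined by formulas without parameters. The same formulas define a field $K'$ in every structure $\mathcal{N}'$ elementarily equivalent to $\mathcal{N}$. We call $\mathcal{N}$ \emph{P-minimal} if for every such $\mathcal{N}'$, every subset of $K'$ that is definable in $\mathcal{N}'$ is semialgebraic. So a P-minimal structure may define new sets in several variables, but none in one variable, and this must persist in all models of its theory.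

\medskip\noindent\textbf{Strong dependence.} Let $\kappa$ be a positive integer or $\aleph_0$, and let $I=\{1,\dots,\kappa\}$ in the first case and $I=\{1,2,\dots\}$ in the second. An \emph{ict-pattern of depth $\kappa$} for a structure $\mathcal{M}$ consists of formulas $\varphi_i(x;y_i)$ for $i\in I$, with $x$ a single variable, and tuples $b_{ij}$ for $i\in I$, $j\ge1$, in an elementary extension of $\mathcal{M}$, such that for every function $\eta\colon I\to\{1,2,\dots\}$ the set
\[
\{\varphi_i(x;b_{i\eta(i)}) : i\in I\}\ \cup\ \{\neg\varphi_i(x;b_{ij}) : i\in I,\ j\ne\eta(i)\}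
\]
is consistent. Each row $i$ is an infinite list of properties, and a single element $x$ can be made to have exactly one prescribed property from each row, the rows being independent of one another. The depth thus measures how many independent pieces of information one element can store. The structure $\mathcal{M}$ has \emph{dp-rank less than $\kappa$} if it has no ict-pattern of depth $\kappa$. It is \emph{strongly dependent} if its dp-rank is less than $\aleph_0$, and \emph{dp-minimal} if it has no ict-pattern of depth $2$. Two rows of a deeper pattern form a pattern of depth $2$, so dp-minimal structures are strongly dependent. (If ``dp-rank less than $\aleph_0$'' is read as ``no pattern of some finite depth'', the resulting condition lies between dp-minimality and the one just defined, so all results below hold for that reading too.) The theory of the field $\mathbb{Q}_p$ is dp-minimal \cite{DGL}.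

\medskip\noindent\textbf{The open core.} It follows from \cite{DGL} that P-minimal structures are dp-minimal (Lemma~\ref{lem:Pdp}). In the other direction, strong dependence does not mention the topology, and it gives no evident hold on a definable set that is dense with dense complement. One therefore keeps only the part of the structure that the topology sees. Let $\mathcal{M}$ be a structure on a topological space $M$ that defines a basis for the topology. The \emph{open core} $\mathcal{M}^\circ$ is the structure on $M$ that has one predicate symbol for each open subset of each $M^n$ that is definable in $\mathcal{M}$. If $\mathcal{M}$ expands the $p$-adic field, then the complements of the graphs of $+$ and $\cdot$ are open and definable, so $+$ and $\cdot$ are defined in $\mathcal{M}^\circ$ without parameters, and it makes sense to ask whether $\mathcal{M}^\circ$ is P-minimal. The following question comes from \cite{Okura}.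

\medskip\noindent\textbf{Question.} \emph{Is the open core of every strongly dependent expansion of the $p$-adic field P-minimal?}

\medskip A test case is the expansion of $K$ by the open set $U_S=\{x\in K^\times: v(x)\in S\}$, for $S\subseteq\mathbb{Z}$. It has the same definable sets as its open core. If $S$ is a finite union of sets $\{n\equiv i \pmod q:\alpha\le n\le\beta\}$ with $\alpha,\beta\in\mathbb{Z}\cup\{\pm\infty\}$, then $U_S$ is semialgebraic and nothing has been added to the field. One may guess that any other $S$ lets an element store unboundedly much information in its valuation. A second test case is the expansion by an infinite closed nowhere dense set, such as $p^{\mathbb{Z}}\cup\{0\}$; here sums of elements of the set store information (Example~\ref{ex:powers}). Both guesses are correct, and the answer to the question is yes.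

\begin{theorem}\label{thm:main}
If $\mathcal{M}$ is a strongly dependent expansion of $(\mathbb{Q}_p;+,\cdot)$, then $\mathcal{M}^\circ$ is P-minimal.
\end{theorem}

The proof gives more. To state it we fix some terms. A subset of $K^m\times\mathbb{Z}^l$ is called \emph{definable} if its preimage in $K^m\times(K^\times)^l$ under $v$ in the last $l$ coordinates is definable. A \emph{definable family} $(X_t)_{t\in T}$ is one for which $T$ and $\{(t,x):x\in X_t\}$ are definable. A family $(X_t)_{t\in T}$ of subsets of $K$ is \emph{uniformly semialgebraic} if there are finitely many parameter-free formulas $\psi_1(x,s),\dots,\psi_e(x,s)$ in the language of fields such that every $X_t$ equals $\psi_i(K,s)$ for some $i$ and some tuple $s$ from $K$. The ring $O$ is defined in the field $K$ without parameters (Section~\ref{sec:prelim}), so the field underlying any $\mathcal{N}\equiv\mathcal{M}$ carries a definable valuation; we give it the valuation topology. We write $\mathbf{1}_S$ for the indicator function of $S$.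

\begin{theorem}\label{thm:supp}
Let $\mathcal{M}$ be a strongly dependent expansion of $(\mathbb{Q}_p;+,\cdot)$.
\begin{enumerate}
\item[(1)] The $\mathcal{M}^\circ$-definable sets are exactly the finite Boolean combinations of $\mathcal{M}$-definable open sets.
\item[(2)] For every $\mathcal{M}$-definable family $(S_t)$ of subsets of $\mathbb{Z}$ there are $q\ge1$ and $c$ such that $|\{a:\mathbf{1}_{S_t}(a)\ne\mathbf{1}_{S_t}(a+q)\}|\le c$ for all $t$.
\item[(3)] Every $\mathcal{M}$-definable family of subsets of $\mathbb{Q}_p$ with finite boundary is uniformly semialgebraic. This applies to every $\mathcal{M}$-definable family of open sets or of closed sets. Hence in every $\mathcal{N}\equiv\mathcal{M}$, every $\mathcal{N}$-definable open or closed subset of the field is semialgebraic.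
\item[(4)] For every $\mathcal{N}\equiv\mathcal{M}$ the open core $\mathcal{N}^\circ$ is P-minimal and dp-minimal.
\end{enumerate}
Moreover:
\begin{enumerate}
\item[(5)] If an expansion $\mathcal{M}$ of $(\mathbb{Q}_p;+,\cdot)$ is interdefinable with its open core, then $\mathcal{M}$ is strongly dependent if and only if it is dp-minimal, if and only if it is P-minimal.
\end{enumerate}
\end{theorem}

One feature of the problem shapes the whole proof. P-minimality is a statement about all structures elementarily equivalent to $\mathcal{M}^\circ$, while our tools (compactness of $O$, the Baire category theorem, Haar measure, induction on the integers) belong to $\mathbb{Q}_p$ itself. We therefore work in $\mathbb{Q}_p$, prove every statement with bounds that are uniform in definable families, and at the end transfer a single first-order sentence. The dp-minimality of $\mathbb{Q}_p$ is not used in the proof of Theorem~\ref{thm:main}; among the main results it is needed only for the assertions about dp-minimality in Theorem~\ref{thm:supp}(4) and (5).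

\section{Finite patterns and an example}\label{sec:prelim}

\subsection*{Conventions}
We write $\mathbb{N}=\{0,1,2,\dots\}$, and $[a,b)$, $(a,b]$, $[a,b]$ denote intervals of integers. For $x\in K$ and $n\in\mathbb{Z}$, the \emph{ball of level $n$} around $x$ is $B(x,n)=\{z\in K: v(z-x)\ge n\}=x+p^nO$. A larger level means a smaller ball. Balls are compact and open, there are countably many of them, two balls are nested or disjoint, every point of a ball is a center of it, and a ball of level $n$ is the disjoint union of $p^j$ balls of level $n+j$. So the balls form a tree in which every vertex has one parent and $p$ children. A \emph{box} in $K^n$ is a product of balls. We write $\operatorname{cl}$, $\operatorname{int}$, $\operatorname{bd}$ for closure, interior and boundary. A set is \emph{nowhere dense} if its closure has empty interior. By the Baire category theorem, a box is not a countable union of nowhere dense sets.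

The ring $O$ is definable in the field $K$ without parameters. Indeed, let $n\ge2$ be prime to $p$. Then $x\in O$ if and only if $1+px^n$ is an $n$-th power: if $v(x)\ge0$, Hensel's lemma applies to $y^n-(1+px^n)$ at $y=1$, and if $v(x)<0$, then $v(1+px^n)=1+nv(x)$ is not divisible by $n$. Since $v(ab)=v(a)+v(b)$, and $v(a)\le v(b)$ means $b/a\in O$, the addition and the order of $\mathbb{Z}$ and the relation $z\in B(x,n)$ are definable. Integer variables and parameters are coded by elements of $K^\times$ through $v$. The closure, interior and boundary of a definable set are definable, uniformly in families.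

\emph{From now on, through Section~\ref{sec:semialg}, $\mathcal{M}$ is a strongly dependent expansion of $K$, except in examples, and ``definable'' refers to $\mathcal{M}$.}

\subsection*{Strong dependence inside $K$}
Ict-patterns live in elementary extensions. The compactness theorem replaces them by finite arrays in $\mathcal{M}$.

\begin{lemma}\label{lem:finite}
There is no sequence of formulas $\varphi_i(x;y_i)$, $i\ge1$, with $x$ a single variable, such that for all $\kappa,w\ge1$ there are in $\mathcal{M}$ tuples $b_{ij}$ $(1\le i\le\kappa$, $1\le j\le w)$ and elements $x_\eta$ $(\eta\colon\{1,\dots,\kappa\}\to\{1,\dots,w\})$ with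
\[
\varphi_i(x_\eta;b_{ij})\iff j=\eta(i).
\]
The same holds if $x$ ranges over $\mathbb{Z}$.
\end{lemma}

\begin{proof}
Suppose such formulas exist. Add constants $b_{ij}$ for $i,j\ge1$, and consider the elementary diagram of $\mathcal{M}$ together with the sentences
\[
\exists x\Bigl(\bigwedge_{i\le\kappa}\varphi_i(x;b_{i\eta(i)})\wedge\bigwedge_{i\le\kappa}\ \bigwedge_{j\le w,\ j\ne\eta(i)}\neg\varphi_i(x;b_{ij})\Bigr)
\]
for all $\kappa,w\ge1$ and $\eta\colon\{1,\dots,\kappa\}\to\{1,\dots,w\}$. Finitely many of these sentences are satisfied by one array in $\mathcal{M}$ whose dimensions exceed all $\kappa$ and $w$ that occur. By compactness all of them hold in some elementary extension. For $\eta\colon\{1,2,\dots\}\to\{1,2,\dots\}$, each finite part of the set of formulas in the definition of an ict-pattern is covered by one of these sentences. So the $\varphi_i$ and $b_{ij}$ form an ict-pattern of depth $\aleph_0$; parameters from $\mathcal{M}$ that occur in $\varphi_i$ are added to the tuples $b_{ij}$. If $x$ ranges over $\mathbb{Z}$, replace $x$ by $v(x)$ with $x\ne0$.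
\end{proof}

The formulas $\varphi_i$ must not depend on $\kappa$ and $w$, but the tuples $b_{ij}$ may. The case where all $\varphi_i$ are equal says that $\mathcal{M}$ does not have the independence property. Say that a finite set $Y$ of tuples is \emph{shattered} by $\varphi(x;y)$ if for every $Y'\subseteq Y$ there is $x\in K$ such that, for $y\in Y$, $\varphi(x;y)$ holds exactly when $y\in Y'$.

\begin{lemma}\label{lem:nip}
For every formula $\varphi(x;y)$ with $x$ a single variable there is $d$ such that no set of $d+1$ tuples from $\mathcal{M}$ is shattered by $\varphi$.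
\end{lemma}

\begin{proof}
Subsets of shattered sets are shattered. So otherwise there are shattered sets of every finite size. Index a shattered set of size $\kappa w$ as $(b_{ij})$ and let $x_\eta$ pick out $\{b_{i\eta(i)}:i\le\kappa\}$. This contradicts Lemma~\ref{lem:finite} with all $\varphi_i=\varphi$.
\end{proof}

\subsection*{The basic example}

\begin{example}\label{ex:powers}
The expansion $(K;+,\cdot,p^{\mathbb{Z}})$ is not strongly dependent. Take $x=p^3+p^6$. The first exponent is $v(x)=3$. The set $p^{\mathbb{Z}}$ has exactly one element $z_1$ with $v(z_1)=v(x)$, namely $p^3$, and after subtracting it we read the second exponent as $v(x-z_1)=6$. The four elements $p^{a}+p^{b}$ with $a\in\{3,4\}$, $b\in\{5,6\}$ thus give an array with $\kappa=w=2$. In general let $\varphi_i(x;y)$ say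
\[
\exists z_1,\dots,z_{i-1}\in p^{\mathbb{Z}}:\quad\bigwedge_{l<i}v(z_l)=v(x-z_1-\dots-z_{l-1})\ \wedge\ v(y)=v(x-z_1-\dots-z_{i-1}).
\]
Given $\kappa,w$, put $b_{ij}=p^{iw+j}$ and $x_\eta=\sum_{i\le\kappa}b_{i\eta(i)}$. The exponents $iw+\eta(i)$ increase strictly with $i$, so the witnesses are forced to be $z_1=b_{1\eta(1)}$, $z_2=b_{2\eta(2)},\dots$, and $\varphi_i(x_\eta;b_{ij})$ holds exactly when $j=\eta(i)$. This is the situation that Lemma~\ref{lem:finite} excludes.

The set $p^{\mathbb{Z}}\cup\{0\}$ is closed, so the open core of this expansion defines $p^{\mathbb{Z}}$. This set is not semialgebraic, since otherwise the field $K$ itself would fail to be strongly dependent, contrary to \cite{DGL}. So Theorem~\ref{thm:main} fails without the hypothesis of strong dependence.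
\end{example}

Three features of the example recur. The points of the set are separated, so a point is determined by its approximate position. The later summands of $x_\eta$ are small compared with the separation in the earlier rows, so the summands can be peeled off one at a time. And reading the $i$-th summand takes $i-1$ quantifiers, so the rows need different formulas; this is why we use Lemma~\ref{lem:finite} and not only Lemma~\ref{lem:nip}.

\subsection*{Plan of the proof}
Strong dependence is invoked in exactly three places: in the peeling argument in $\mathbb{Z}$ (Lemma~\ref{lem:gaps}), in the peeling argument in $K$ (Lemma~\ref{lem:isol}), and in one shattering argument (Proposition~\ref{prop:balls}). In Section~\ref{sec:Z} we show that definable subsets of $\mathbb{Z}$ are periodic up to boundedly many changes. In Section~\ref{sec:dich} we apply this to the sequence of local pictures of a set $U\subseteq K$ around a point, and find ranges of levels in which $U$ either fills the tree of balls or follows a single path. Section~\ref{sec:closed} deduces that closed nowhere dense definable subsets of $K$ are finite, along with a uniform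 analogue at finite level. Section~\ref{sec:core} shows that subsets of $K$ definable in the open core have finite boundary. Sections~\ref{sec:mixed} and~\ref{sec:semialg} show that a set with finite boundary is described by boundedly many centers and by subsets of $\mathbb{Z}$, which are semialgebraic by Section~\ref{sec:Z}.

\section{Definable subsets of the value group}\label{sec:Z}

For $D\subseteq\mathbb{Z}$ and $\ell\ge1$ let
\[
D^{(\ell)}=\{d\in D: D\cap(d,d+\ell]=\emptyset\}
\]
be the set of elements of $D$ that are followed by a gap longer than $\ell$. Distinct elements of $D^{(\ell)}$ differ by more than $\ell$. This is the separation that the peeling argument needs.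

\begin{lemma}\label{lem:gaps}
For every definable family $(D_t)_{t\in T}$ of subsets of $\mathbb{Z}$ there are $\ell\ge1$ and $k$ such that $|D_t^{(\ell)}|\le k$ for all $t$.
\end{lemma}

\begin{proof}
Suppose that for all $\ell\ge1$ and $k$ there is $t$ with $|D_t^{(\ell)}|>k$. Fix $\kappa,w\ge1$. Row $1$ will be the coarsest, so we choose the rows in the order $i=\kappa,\kappa-1,\dots,1$. When the numbers $s_{i'}$ for $i'>i$ are known, choose $\ell_i\ge1$ with $\ell_i\ge\sum_{i'>i}s_{i'}$, then $t_i$ and elements $e_{i1}<\dots<e_{iw}$ of $D_{t_i}^{(\ell_i)}$, and put $s_i=e_{iw}-e_{i1}$. Let $V_i=D_{t_i}^{(\ell_i)}-e_{i1}$ and $f_{ij}=e_{ij}-e_{i1}\in V_i\cap[0,s_i]$. Consider the condition on integers $x,y$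
\[
\exists z_1\in V_1\ \cdots\ \exists z_{i-1}\in V_{i-1}:\ \bigwedge_{l<i}0\le x-z_1-\dots-z_l\le\ell_l\ \ \wedge\ \ 0\le x-z_1-\dots-z_{i-1}-y\le\ell_i.
\]
It is expressed by a formula $\varphi_i$ in $x$ and the parameters $y$ and $t_l,e_{l1},\ell_l$ $(l\le i)$, and this formula depends only on $i$. Let $b_{ij}$ be the tuple of parameters with $y=f_{ij}$, and put $x_\eta=\sum_{i\le\kappa}f_{i\eta(i)}$.

For every $l$ we have
\begin{equation}\label{eq:tailZ}
x_\eta-f_{1\eta(1)}-\dots-f_{l\eta(l)}=\sum_{l'>l}f_{l'\eta(l')}\in[0,\ell_l].
\end{equation}
So $\varphi_i(x_\eta;b_{i\eta(i)})$ holds with witnesses $z_l=f_{l\eta(l)}$. Conversely, let $z_1,\dots,z_{i-1}$ witness $\varphi_i(x_\eta;b_{ij})$, and put $z_i=f_{ij}$. Let $l\le i$ and suppose $z_{l'}=f_{l'\eta(l')}$ for $l'<l$. With $u=x_\eta-z_1-\dots-z_{l-1}$, both $z_l$ and $f_{l\eta(l)}$ lie in $V_l\cap[u-\ell_l,u]$, the second by \eqref{eq:tailZ}. Distinct elements of $V_l$ differ by more than $\ell_l$, so $z_l=f_{l\eta(l)}$. For $l=i$ this gives $j=\eta(i)$. This contradicts Lemma~\ref{lem:finite}.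
\end{proof}

Lemma~\ref{lem:gaps} excludes sets whose gaps tend to infinity, such as the powers of $2$. It does not visibly exclude an aperiodic set $S$ such that both $S$ and its complement have bounded gaps. The idea is that such a set defines another set whose gaps do grow, namely the set of shifts under which $S$ agrees with itself for a record length of time. For a sequence $w\in\{0,1\}^{\mathbb{N}}$ and $h\ge1$ let $m_w(h)\in\mathbb{N}\cup\{\infty\}$ be the least $x$ with $w(x)\ne w(x+h)$, and let
\[
R_w=\{h\ge1:\ m_w(h)<\infty\text{ and }m_w(h')<m_w(h)\text{ for all }1\le h'<h\}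
\]
be the set of \emph{records}.

\begin{example}\label{ex:records}
Let $\nu$ be the $2$-adic valuation on the positive integers and let $w(x)\in\{0,1\}$ be the parity of $\nu(x+1)$. Then $w(x)=0$ for even $x$ and $w(x)=1$ for $x\equiv1\pmod 4$, so both values recur with bounded gaps. Let $h=2^au$ with $u$ odd, and write $y=x+1$. If $\nu(y)<a$, then $\nu(y+h)=\nu(y)$. The only $y\in[1,2^{a+1}]$ with $\nu(y)\ge a$ are $2^a$ and $2^{a+1}$, and for $y=2^{a+1}$ the valuations of $y$ and $y+h$ are $a+1$ and $a$. So $m_w(h)\in\{2^a-1,2^{a+1}-1\}$, and $m_w(2^a)=2^a-1$ because $\nu(2^a+2^a)=a+1$. If $u\ge3$, then $2^{a+1}<h$ and $m_w(2^{a+1})\ge m_w(h)$, so $h$ is not a record. If $h'<2^a$, then either $\nu(h')\le a-2$ or $h'=2^{a-1}$, and in both cases $m_w(h')\le 2^{a-1}-1$. Hence $R_w$ is the set of powers of $2$.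
\end{example}

For $S\subseteq\mathbb{Z}$ and $q\ge1$ put $\Delta_q(S)=\{a\in\mathbb{Z}:\mathbf{1}_S(a)\ne\mathbf{1}_S(a+q)\}$.

\begin{proposition}\label{prop:periodic}
For every definable family $(S_t)_{t\in T}$ of subsets of $\mathbb{Z}$ there are $q\ge1$ and $c$ such that $|\Delta_q(S_t)|\le c$ for all $t$.
\end{proposition}

For the records to be useful, $w$ must return close to itself (so that $m_w$ is unbounded) and must not be periodic (so that $m_w$ is finite). Recurrent sequences come from Birkhoff's recurrence theorem: \emph{a continuous map $\sigma$ from a nonempty compact metric space $\Omega$ to itself has a point $w$ in the closure of $\{\sigma^hw:h\ge1\}$.} (Take $w$ in a minimal nonempty closed set $\Omega'$ with $\sigma\Omega'\subseteq\Omega'$; the closure of $\{\sigma^hw:h\ge1\}$ is a set of the same kind inside $\Omega'$, so it equals $\Omega'$.) The difficulty is that the recurrent point may be periodic. Steps 1 and 2 below produce a space $\Omega$ without periodic points.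

\begin{proof}
Suppose that $\sup_t|\Delta_q(S_t)|=\infty$ for every $q$. For $r\ge1$ write $X_r(t)=\Delta_{r!}(S_t)$. By Lemma~\ref{lem:gaps} there are $\ell_r\ge1$ and $k_r$ with $|X_r(t)^{(\ell_r)}|\le k_r$ for all $t$.

\emph{Step 1. For all $r,\rho\ge1$ there are $t$ and $a$ such that for every $r'\le r$, the set $X_{r'}(t)$ meets every set of $\ell_{r'}$ consecutive integers contained in $J=[a,a+\rho]$.} Let $k=\sum_{r'\le r}k_{r'}$ and $L=\rho+r!+1$, and choose $t$ with $|X_r(t)|\ge k+(k+1)L$. The set $E=\bigcup_{r'\le r}X_{r'}(t)^{(\ell_{r'})}$ has at most $k$ elements, so $\mathbb{Z}\setminus E$ is a union of at most $k+1$ intervals, one of which contains $L$ elements of $X_r(t)$. Let $a_0$ be the least and $b_0$ the largest of these $L$ elements. Then $[a_0,b_0]\cap E=\emptyset$, and with $a=a_0+r!$ we have $J\subseteq[a_0,b_0]$. Let $r'\le r$. Since $\mathbf{1}_{S_t}(a_0)\ne\mathbf{1}_{S_t}(a_0+r!)$ and $r'!$ divides $r!$, the function $\mathbf{1}_{S_t}$ changes somewhere along $a_0,a_0+r'!,\dots,a_0+r!$, so $X_{r'}(t)$ meets $[a_0,a)$. Suppose $[x,x+\ell_{r'})\subseteq J$ misses $X_{r'}(t)$, and let $d$ be the largest element of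 $X_{r'}(t)$ below $x$. Then $a_0\le d<x\le b_0$, and $(d,d+\ell_{r'}]\subseteq(d,x)\cup[x,x+\ell_{r'})$ misses $X_{r'}(t)$. So $d\in E\cap[a_0,b_0]$, a contradiction.

\emph{Step 2: a recurrent aperiodic sequence.} For $t\in T$ and $a\in\mathbb{Z}$ let $w_{t,a}(x)=\mathbf{1}_{S_t}(a+x)$, $x\in\mathbb{N}$. Let $\Omega$ be the set of $w\in\{0,1\}^{\mathbb{N}}$ such that
\begin{enumerate}
\item[(i)] for every $M$ there are $t,a$ with $w=w_{t,a}$ on $[0,M]$;
\item[(ii)] for all $r\ge1$ and $x\ge0$ there is $y\in[x,x+\ell_r)$ with $w(y)\ne w(y+r!)$.
\end{enumerate}
Each instance of (i) or (ii) concerns finitely many coordinates, so $\Omega$ is closed in the compact space $\{0,1\}^{\mathbb{N}}$. It is mapped into itself by the shift $(\sigma w)(x)=w(x+1)$. It is nonempty: let $t_r,a_r$ be given by Step 1 with $\rho=r$, and let $w$ be the limit of a subsequence of $(w_{t_r,a_r})_r$. Then (i) holds. Given $r'$ and $x$, choose $r\ge\max(r',x+\ell_{r'})$ with $w=w_{t_r,a_r}$ on $[0,x+\ell_{r'}+r'!]$; Step 1 gives $y\in[x,x+\ell_{r'})$ with $a_r+y\in X_{r'}(t_r)$, which is (ii).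

By Birkhoff's theorem there is $w\in\Omega$ such that for every $M$ some $h\ge1$ satisfies $w(x+h)=w(x)$ for $0\le x<M$. Write $m=m_w$ and $R=R_w$. Then $m$ is unbounded. Also $m(h)<\infty$ for each $h$, since otherwise $w$ has period $h$, hence period $h!$, contrary to (ii) with $r=h$.

\emph{Step 3: the gaps of $R$ tend to infinity.} As $m$ is finite-valued and unbounded, $R$ is infinite, and $m$ is strictly increasing on $R$. If the gaps of $R$ do not tend to infinity, there is $g\ge1$ such that infinitely many $h\in R$ have $h+g\in R$. For such $h$ we have $m(h)<m(h+g)$, so for $0\le x<m(h)-g$,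
\[
w(x)=w(x+h+g)=w\bigl((x+g)+h\bigr)=w(x+g).
\]
Thus $m(g)\ge m(h)-g$ for infinitely many $h\in R$, which contradicts $m(g)<\infty$.

\emph{Step 4: return to $\mathcal{M}$.} Let $D_{t,a}=R_{w_{t,a}}$. This is a definable family: $h\in D_{t,a}$ if and only if $h\ge1$ and there is $x\ge0$ such that $w_{t,a}(x)\ne w_{t,a}(x+h)$, $w_{t,a}(y)=w_{t,a}(y+h)$ for $0\le y<x$, and for each $1\le h'<h$ some $0\le x'<x$ has $w_{t,a}(x')\ne w_{t,a}(x'+h')$. Let $\ell\ge1$ and $k$ be given. By Step 3 there are $h_0<\dots<h_k$ in $R^{(\ell)}$. Put $H=h_k+\ell$ and $M=\max_{h\le H}(m(h)+h)$, and take $t,a$ as in (i). Then $m_{w_{t,a}}(h)=m(h)$ for $h\le H$, so $D_{t,a}\cap[1,H]=R\cap[1,H]$ and $|D_{t,a}^{(\ell)}|>k$. This contradicts Lemma~\ref{lem:gaps}.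
\end{proof}

\section{Isolated clusters and a dichotomy}\label{sec:dich}

\subsection*{Isolation}
We first repeat the peeling argument in $K$. In Example~\ref{ex:powers} each summand was recovered exactly. Later we must count balls rather than points, so we allow the summands to be recovered only up to a ball. Let $U\subseteq K$, $\gamma\in\mathbb{Z}$, $L\in\mathbb{N}$. The \emph{$\gamma$-clusters} of $U$ are the nonempty intersections of $U$ with balls of level $\gamma$. We call $U$ \emph{$(\gamma,L)$-isolated} if there are no $x,y\in U$ with $\gamma-L\le v(x-y)<\gamma$; equivalently, each ball of level $\gamma-L$ contains at most one $\gamma$-cluster.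

\begin{lemma}\label{lem:isol}
For every definable family $(U_t)_{t\in T}$ of subsets of $K$ there are $L,k\in\mathbb{N}$ such that for all $t$ and $\gamma$: if $U_t$ is $(\gamma,L)$-isolated, then $U_t$ has at most $k$ $\gamma$-clusters.
\end{lemma}

\begin{proof}
Suppose not, and fix $\kappa,w\ge1$. For $i=\kappa,\dots,1$ choose successively $L_i\in\mathbb{N}$ with $L_i\ge s_{i'}$ for all $i'>i$; then $t_i,\gamma_i$ such that $U_{t_i}$ is $(\gamma_i,L_i)$-isolated with at least $w$ $\gamma_i$-clusters; then points $e_{i1},\dots,e_{iw}\in U_{t_i}$ in distinct clusters. The levels $\gamma_i$ are unrelated, so we rescale them all to $0$: put $V_i=p^{-\gamma_i}(U_{t_i}-e_{i1})$ and $f_{ij}=p^{-\gamma_i}(e_{ij}-e_{i1})\in V_i$, and choose $s_i\in\mathbb{N}$ with $f_{ij}\in B(0,-s_i)$ for all $j$. Then $V_i$ is $(0,L_i)$-isolated. For $j\ne j'$ we have $v(f_{ij}-f_{ij'})<0$, hence $v(f_{ij}-f_{ij'})<-L_i$. The condition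
\[
\exists z_1\in V_1\ \cdots\ \exists z_{i-1}\in V_{i-1}:\ \bigwedge_{l<i}v(x-z_1-\dots-z_l)\ge-L_l\ \ \wedge\ \ v(x-z_1-\dots-z_{i-1}-y)\ge-L_i
\]
is expressed by a formula $\varphi_i$ in $x$ and the parameters $y$ and $t_l,e_{l1},p^{\gamma_l},L_l$ $(l\le i)$, which depends only on $i$. Let $b_{ij}$ be the tuple of parameters with $y=f_{ij}$, and put $x_\eta=\sum_{i\le\kappa}f_{i\eta(i)}$. For every $l$,
\begin{equation}\label{eq:tailK}
x_\eta-f_{1\eta(1)}-\dots-f_{l\eta(l)}=\sum_{l'>l}f_{l'\eta(l')}\in B(0,-L_l),
\end{equation}
so $\varphi_i(x_\eta;b_{i\eta(i)})$ holds with $z_l=f_{l\eta(l)}$. Conversely, let $z_1,\dots,z_{i-1}$ witness $\varphi_i(x_\eta;b_{ij})$, put $z_i=f_{ij}$ and $\delta_l=z_l-f_{l\eta(l)}$. Subtracting the $l$-th condition from \eqref{eq:tailK} gives $\delta_1+\dots+\delta_l\in B(0,-L_l)$ for $l\le i$. If $\delta_1,\dots,\delta_{l-1}\in O$, then $v(\delta_l)\ge-L_l$, and isolation of $V_l$ gives $\delta_l\in O$. By induction $f_{ij}-f_{i\eta(i)}=\delta_i\in O$, so $j=\eta(i)$. This contradicts Lemma~\ref{lem:finite}.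
\end{proof}

\begin{corollary}\label{cor:uf}
If $(C_t)_{t\in T}$ is a definable family of finite subsets of $K$, then $\sup_t|C_t|<\infty$.
\end{corollary}

\begin{proof}
Take $L,k$ from Lemma~\ref{lem:isol}. If $\gamma-L>v(x-y)$ for all distinct $x,y\in C_t$, then $C_t$ is $(\gamma,L)$-isolated and its $\gamma$-clusters are its points.
\end{proof}

\subsection*{A substitute for the map $n\mapsto p^n$}
To apply Proposition~\ref{prop:periodic} to a subset of $K$, we must compare its shape at different levels, and for this we would like to rescale by $p^n$. By Example~\ref{ex:powers} the map $n\mapsto p^n$ is not definable. It is, however, definable to any fixed relative precision. For $m\ge1$ let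
\[
A_m=\{p^nu: n\in\mathbb{Z},\ u\in1+p^mO\},
\]
a subgroup of $K^\times$. The elements of $A_m$ of valuation $n$ form the ball $B(p^n,n+m)$.

\begin{lemma}\label{lem:Am}
The group $A_m$ is definable in the field $K$ without parameters. If $d\in\mathbb{Z}$ and $a\in A_m$ has $v(a)=n$, then $ad+p^maO=p^nd+p^{n+m}O$.
\end{lemma}

\begin{proof}
Let $N=p^{m-1}(p-1)=|(\mathbb{Z}/p^m)^\times|$ and let $P$ be the group of $N$-th powers in $K^\times$. For $u\in O^\times$ we have $u^N\in1+p^mO$, so $P\subseteq A_m$. By Hensel's lemma $P$ contains $1+p^jO$ for $j=2v(N)+1$, and it contains $p^{N\mathbb{Z}}$. So $P$ is open and of finite index in $K^\times$. Each coset of $P$ is open, so it contains a rational number $a/b$ and hence the integer $ab^{N-1}$. Thus $A_m$ is a finite union of cosets of $P$ with integer representatives. For the last claim write $a=p^nu$; then $ad-p^nd=p^nd(u-1)\in p^{n+m}O=p^maO$.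
\end{proof}

\subsection*{The dichotomy}
Let $U\subseteq K$ and $z\in U$. The local picture of $U$ at $z$ at level $n$ is
\[
P_z(n)=\{d\in\mathbb{Z}/p^2:\ (z+p^nd+p^{n+2}O)\cap U\ne\emptyset\}.
\]
It records which grandchildren of the ball $B(z,n)$ meet $U$, as seen from $z$. It contains $0$ and depends only on $z$ modulo $p^{n+2}$. If all points of $U$ near a point $y$ see the same picture, the picture is invariant under translation by its own elements, so it is a subgroup of $\mathbb{Z}/p^2$. The following example shows why two levels are recorded and not one.

\begin{example}\label{ex:cantor}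
Let $U=\{\sum_{i\ge0}a_ip^{2i}:0\le a_i<p\}$, an infinite closed nowhere dense set. Seen from any $z\in U$, all children of $B(z,n)$ meet $U$ if $n\ge0$ is even, and only $B(z,n+1)$ does if $n\ge1$ is odd. So the pictures modulo $p$ are subgroups of $\mathbb{Z}/p$, they have period $2$, and they give no contradiction. Modulo $p^2$, a point of $U$ in $z+p^{2i}d+p^{2i+2}O$ has the same digits $a_0,\dots,a_{i-1}$ as $z$ and an $i$-th digit congruent to $a_i+d$ modulo $p^2$. So $P_z(2i)=\{-a_i,\dots,p-1-a_i\}$ reveals the digit $a_i$. If the digits of $z$ are not eventually periodic, neither is $P_z$, and Proposition~\ref{prop:periodic} shows that $U$ is not definable in a strongly dependent expansion.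
\end{example}

\begin{lemma}\label{lem:dich}
Let $(U_s)_{s\in S}$ be a definable family of subsets of $K$. There are $c,h\in\mathbb{N}$ with the following property. For all $s$, all $x\in U=U_s$ and all integers $n_0<\dots<n_{c+1}$ with $n_{i+1}-n_i>h+2$ there are $i\le c$ and $y\in U\cap B(x,n_0)$ such that one of the following holds:
\begin{enumerate}
\item[(a)] every ball of level $n_{i+1}-2$ contained in $B(y,n_i+h)$ meets $U$;
\item[(b)] $U\cap B(y,n_i+h)\subseteq B(y,n_{i+1}-2)$.
\end{enumerate}
\end{lemma}

In terms of the tree: among any $c+1$ consecutive long ranges of levels there is one in which, apart from margins of fixed width, the balls below some $B(y,n_i+h)$ that meet $U$ are either all balls or only those containing $y$.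

\begin{proof}
By Lemma~\ref{lem:Am} with $m=2$, the sets $\{n:d\in P_z(n)\}$ form a definable family indexed by $s\in S$, $z\in U_s$ and $d\in\{0,\dots,p^2-1\}$. Let $q,c_1$ be given by Proposition~\ref{prop:periodic} for this family, and put $c=p^2c_1$ and $h=2q+2$. Call $n$ a \emph{break} of $z$ if $P_z(n)\ne P_z(n+q)$. Each $z\in U_s$ has at most $c$ breaks.

\emph{A range without breaks.} Let $I_i=[n_i,n_{i+1}-q-2)$ for $i\le c$; these intervals are disjoint. Whether $n\in I_i$ is a break of $z$ depends only on $z$ modulo $p^{n+q+2}$, hence only on $z$ modulo $p^{n_{i+1}}$. Put $y_0=x$. Given $y_i$ with $i\le c$, if some $z\in U\cap B(y_i,n_i)$ has a break in $I_i$, let $y_{i+1}$ be such a $z$; otherwise stop. For $j\le i$ we have $y_{i+1}\in B(y_{j+1},n_{j+1})$, so $y_{i+1}$ inherits the break of $y_{j+1}$ in $I_j$. A point $y_{c+1}$ would have $c+1$ breaks. So the process stops at some $i\le c$: with $y=y_i\in U\cap B(x,n_0)$, no $z\in U\cap B(y,n_i)$ has a break in $I_i$.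

\emph{The pictures are subgroups.} Put $n'=n_i+q+2$, $n''=n_{i+1}-2$ and $J=[n',n'')$, so that $I_i=[n_i,n''-q)$. Let $z\in U\cap B(y,n')$. For $n\in[n_i,n_i+q)$ we have $n+2\le n'$, so $P_z(n)=P_y(n)$. Neither $z$ nor $y$ has a break in $I_i$, so the equality propagates in steps of $q$:
\begin{equation}\label{eq:same}
P_z(n)=P_y(n)\qquad\text{for all }z\in U\cap B(y,n')\text{ and }n\in[n_i,n'').
\end{equation}
Write $G(n)=P_y(n)$ for $n\in J$. If $d\in G(n)$, pick $z\in U\cap(y+p^nd+p^{n+2}O)$. Then $z\in B(y,n')$, and $P_z(n)=G(n)-d$ by definition. By \eqref{eq:same}, $G(n)=G(n)-d$. As $0\in G(n)$, the set $G(n)$ is a subgroup of $\mathbb{Z}/p^2$. So either $G(n)\subseteq p\mathbb{Z}/p^2$, or $G(n)=\mathbb{Z}/p^2$, in which case we call $n$ \emph{full}.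

\emph{Fullness propagates.} Let $n,n+1\in J$ with $n$ full. For each integer $e$, taking $d=pe$ shows that $y+p^{n+1}e+p^{n+2}O$ contains a point of $U$, and this point lies in $y+p^{n+1}e'+p^{n+3}O$ for some $e'\equiv e\pmod p$. So $G(n+1)\not\subseteq p\mathbb{Z}/p^2$, and $n+1$ is full. This is the step that needs the overlap of two levels. Hence there is $m\in[n',n'']$ such that the full elements of $J$ are exactly those of $[m,n'')$.

\emph{The case $m<n''$.} Here $m<n'+q=n_i+h$. Otherwise $m-q\in J\cap I_i$ is not a break of $y$, so $G(m-q)=G(m)$ and $m-q<m$ is full. We show by induction on $n\in[m,n'']$ that every ball of level $n$ in $B(y,m)$ meets $U$. For $n=m$ use $y$. If $n<n''$, each ball of level $n$ in $B(y,m)$ has the form $B(z,n)$ with $z\in U\cap B(y,n')$, and $P_z(n)=\mathbb{Z}/p^2$ by \eqref{eq:same}, so all its children meet $U$. For $n=n''$ this gives (a), since $B(y,n_i+h)\subseteq B(y,m)$.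

\emph{The case $m=n''$.} Let $n\in J$ and $z\in U\cap B(y,n)$. Then $z\in y+p^nd+p^{n+2}O$ for some $d\in G(n)\subseteq p\mathbb{Z}/p^2$, so $z\in B(y,n+1)$. By induction $U\cap B(y,n')\subseteq B(y,n'')$, and (b) follows because $n_i+h\ge n'$.
\end{proof}

\section{Closed nowhere dense sets and unions of balls}\label{sec:closed}

Isolated points are counted by Corollary~\ref{cor:uf}. A nowhere dense set without isolated points neither fills the tree nor follows a single path for long, so the dichotomy excludes it.

\begin{proposition}\label{prop:nwd}
Every definable closed nowhere dense set $C\subseteq K$ is finite.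
\end{proposition}

\begin{proof}
For $n\in\mathbb{N}$ let $C_n=\{x\in C\cap B(0,-n): C\cap B(x,n)=\{x\}\}$. Distinct points of $C_n$ lie in distinct balls of level $n$ in $B(0,-n)$, so $C_n$ is finite. By Corollary~\ref{cor:uf} the sets $C_n$ have bounded size, and they increase to the set of isolated points of $C$. So $C$ has finitely many isolated points. Removing them leaves a definable closed nowhere dense set $C'$. A point isolated in $C'$ would be isolated in $C$, since only finitely many points were removed; so $C'$ has no isolated points.

Suppose $x\in C'$. Take $c,h$ from Lemma~\ref{lem:dich} for the single set $U=C'$. Let $n_0=0$ and choose $n_1,\dots,n_{c+1}$ successively. The ball $B(x,n_0)$ contains finitely many balls $\beta$ of level $n_i+h$. Each $\beta$ contains a ball disjoint from $C'$, and each $\beta$ that meets $C'$ contains two points $a\ne b$ of $C'$. Choose $n_{i+1}>n_i+h+2$ so that $n_{i+1}-2$ exceeds the levels of these disjoint balls and the values $v(a-b)$. Then (a) and (b) both fail for this $i$ and every $y\in C'\cap B(x,n_0)$. This contradicts Lemma~\ref{lem:dich}, so $C'=\emptyset$.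
\end{proof}

For uniform bounds we need a version at finite level, in which points are replaced by balls of level $\gamma$ and ``nowhere dense'' by ``contains no ball of level $\gamma-g$''. Alternative (b) of the dichotomy now produces isolated clusters, which Lemma~\ref{lem:isol} counts. Alternative (a) is no longer absurd for topological reasons: a set may meet every ball down to a level shortly before $\gamma$ and still contain no ball of level $\gamma-g$. But then membership of $y+bz$ in the set can be decided by the last few digits of $bz$ before level $\gamma$. Multipliers $b$ of different valuations make different blocks of digits of $z$ decisive, and this gives a shattered set.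

\begin{proposition}\label{prop:balls}
Let $(U_s)_{s\in S}$ be a definable family of subsets of $K$ and let $g\ge1$. There is $k$ such that for all $s$ and $\gamma$: if $U_s$ is a union of balls of level $\gamma$ and contains no ball of level $\gamma-g$, then $U_s$ consists of at most $k$ balls of level $\gamma$.
\end{proposition}

\begin{proof}
Take $c,h$ from Lemma~\ref{lem:dich} for $(U_s)$; take $d$ from Lemma~\ref{lem:nip} for the formula ``$y+bx\in U_s$'' in the variable $x$ with parameters $(y,b,s)$; and take $L,k_0$ from Lemma~\ref{lem:isol} for the family
\[
V_{s,m,m'}=\{y\in U_s: U_s\cap B(y,m)\subseteq B(y,m')\},\qquad m\le m'.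
\]
Put $\ell_{c+1}=0$ and choose integers $\ell_c,\dots,\ell_0$ successively with
\begin{equation}\label{eq:ell}
\ell_i>\ell_{i+1}+h+2+L,\qquad\ell_i\ge h+(d+1)(\ell_{i+1}+g+2).
\end{equation}
They do not depend on $s$ or $\gamma$. Let $U=U_s$ and $\gamma$ satisfy the hypothesis, put $n_i=\gamma-\ell_i$, and let $x\in U$. Since $n_{i+1}-n_i>h+2$, Lemma~\ref{lem:dich} gives $i\le c$ and $y\in U\cap B(x,n_0)$ with (a) or (b).

\emph{Alternative (a) is impossible.} Assume (a). Put $N=n_i+h$, $\lambda=\gamma-N=\ell_i-h$, $e=\ell_{i+1}+g+2$ and $X=\{z\in O:y+p^Nz\in U\}$. Then $\lambda\ge(d+1)e$. The map $z\mapsto y+p^Nz$ sends $O$ onto $B(y,N)$ and raises levels by $N$. So $X$ is a union of balls of level $\lambda$; no ball of level $\lambda-g$ is contained in $X$; and by (a) every ball of level $n_{i+1}-2-N=\lambda-\ell_{i+1}-2$ in $O$ meets $X$. Both $\lambda-g$ and $\lambda-\ell_{i+1}-2$ are at least $\lambda-e$, so every ball of level $\lambda-e$ in $O$ meets both $X$ and $O\setminus X$. For $0\le r\le d$ let $X_r=\{z\in O:p^{er}z\in X\}$. This is a union of balls of level $\lambda-er$. Multiplication by $p^{er}$ sends a ball of level $\lambda-e(r+1)\ge0$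 in $O$ onto a ball of level $\lambda-e$ in $O$, so every ball of level $\lambda-e(r+1)$ in $O$ meets both $X_r$ and $O\setminus X_r$. It therefore contains a ball of level $\lambda-er$ inside $X_r$ and one disjoint from $X_r$. Given $I\subseteq\{0,\dots,d\}$, start with a ball of level $\lambda-e(d+1)$ in $O$, and for $r=d,d-1,\dots,0$ pass to a subball of level $\lambda-er$ that lies in $X_r$ if $r\in I$ and is disjoint from $X_r$ if $r\notin I$. A point $z$ of the last ball satisfies $y+p^{N+er}z\in U$ if and only if $r\in I$. So the $d+1$ tuples $(y,p^{N+er},s)$, $0\le r\le d$, are shattered, contrary to the choice of $d$.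

\emph{Alternative (b).} Now $y\in V_i:=V_{s,m,m'}$ with $m=n_i+h$ and $m'=n_{i+1}-2$, and $m'-m=\ell_i-\ell_{i+1}-h-2\ge L$ by \eqref{eq:ell}. The set $V_i$ is $(m',L)$-isolated: if $x',y'\in V_i$ and $v(x'-y')\ge m'-L\ge m$, then $x'\in U\cap B(y',m)\subseteq B(y',m')$. So $V_i$ has at most $k_0$ $m'$-clusters, and as $n_0\le m'$ it is covered by at most $k_0$ balls of level $n_0$. The one that contains $y$ is $B(y,n_0)$, which contains $x$.

The sets $V_0,\dots,V_c$ do not depend on $x$. Hence $U$ is covered by $(c+1)k_0$ balls of level $n_0=\gamma-\ell_0$, and $k=(c+1)k_0p^{\ell_0}$ works.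
\end{proof}

\section{Sets definable in the open core}\label{sec:core}

The boundary of a definable open or closed subset of $K$ is closed and nowhere dense, hence finite by Proposition~\ref{prop:nwd}. A subset of $K$ definable in $\mathcal{M}^\circ$, however, is obtained from open sets in several variables by Boolean operations and projections, and a projection of a closed set need not be closed: $\{(x,y):xy=1\}$ projects onto $K^\times$. We need a class of sets that contains the definable open sets, is closed under both operations, and has finite boundaries in dimension one. Compact sets behave well under projection, so we call $A\subseteq K^n$ a \emph{$D_\Sigma$ set} if $A=\bigcup_{r\in\mathbb{N}}A_r$ for a definable increasing family $(A_r)_{r\in\mathbb{N}}$ of compact sets.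

Definable closed sets are $D_\Sigma$: take $A_r=A\cap B(0,-r)^n$. Definable open sets are $D_\Sigma$: take $A_r=\{x\in B(0,-r)^n:x+(p^rO)^n\subseteq A\}$. The class is closed under finite unions, finite intersections, products, coordinate projections, permutations of coordinates and fibers $A_x=\{y:(x,y)\in A\}$; in each case apply the operation to the sets $A_r$, using for intersections and products that the families increase. The one missing operation is the complement. We obtain it by induction on dimension, after showing that a $D_\Sigma$ set differs from its closure by a set of smaller dimension.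

\begin{lemma}\label{lem:dim1}
If $A\subseteq K$ is $D_\Sigma$, then $A\setminus\operatorname{int}A$ and $\operatorname{bd}A$ are finite; in particular $A$ is finite or has nonempty interior. If $A\subseteq K^{m+1}$ is $D_\Sigma$, there is $N$ such that each finite fiber $A_x$, $x\in K^m$, has at most $N$ elements.
\end{lemma}

\begin{proof}
The set $A_r\setminus\operatorname{int}A$ is contained in $\operatorname{bd}A_r$, which is finite by Proposition~\ref{prop:nwd}. These sets increase with $r$ and have bounded size by Corollary~\ref{cor:uf}, so their union $F=A\setminus\operatorname{int}A$ is finite. Then $\operatorname{cl}A=\operatorname{cl}(\operatorname{int}A)\cup F$, so $\operatorname{bd}A\subseteq\operatorname{bd}(\operatorname{int}A)\cup F$, and $\operatorname{bd}(\operatorname{int}A)$ is finite by Proposition~\ref{prop:nwd}. For the last claim, the finite fibers are exactly those with empty interior, so they form a definable family and Corollary~\ref{cor:uf} applies.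
\end{proof}

\begin{lemma}\label{lem:fibers}
\begin{enumerate}
\item[(1)] If $A\subseteq K^{m+1}$ is $D_\Sigma$, then $A^*=\{x\in K^m:\operatorname{int}A_x\ne\emptyset\}$ is $D_\Sigma$. If $A^*$ has nonempty interior, so does $A$.
\item[(2)] If $A\subseteq K^{m+l}$ is $D_\Sigma$ and $k\in\mathbb{N}$, then $\{x\in K^m:|A_x|\ge k\}$ is $D_\Sigma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) For $s\in\mathbb{N}$ and a ball $\beta$ let $Q_{s,\beta}=\{x:\{x\}\times\beta\subseteq A_s\}$, a closed subset of the projection of $A_s$, hence compact. Let $Q_s$ be the union of the $Q_{s,\beta}$ over the finitely many balls $\beta$ of level $s$ in $B(0,-s)$. The sets $Q_s\subseteq A^*$ form a definable increasing family of compact sets. If $x\in A^*$, then by the Baire category theorem some $(A_r)_x$ contains a ball $B(b,j)$, and $x\in Q_s$ for $s\ge\max(r,j,-v(b))$. So $A^*=\bigcup_sQ_s$. If $A^*$ contains a box, then by the Baire category theorem some $Q_{s,\beta}$ contains a box $V$, and $V\times\beta\subseteq A$.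

(2) The set of $(x,y_1,\dots,y_k)$ with $(x,y_i)\in A$ for all $i$ is $D_\Sigma$. Intersect it with the open set on which the $y_i$ are distinct, and project.
\end{proof}

\begin{lemma}\label{lem:intnwd}
A $D_\Sigma$ set $A\subseteq K^n$ has nonempty interior or is nowhere dense. If $A$ is dense in a box $V$, then so is $\operatorname{int}A$.
\end{lemma}

\begin{proof}
The second claim follows from the first applied to $A\cap V'$ for boxes $V'\subseteq V$. We prove the first by induction on $n$. For $n=0$ the space $K^0$ is a point, and $n=1$ is Lemma~\ref{lem:dim1}. Let $m\ge1$ and let $A\subseteq K^{m+1}$ have empty interior. By Lemma~\ref{lem:fibers}(1), $A^*$ is $D_\Sigma$ with empty interior, so it is nowhere dense by induction. Suppose $A$ is not nowhere dense. Then $A$ is dense in $V\times W$ for a box $V\subseteq K^m$ and a ball $W$, and after shrinking $V$ we have $V\cap A^*=\emptyset$. By Lemma~\ref{lem:dim1} there is $N$ with $|A_x|\le N$ for $x\in V$. Choose disjoint balls $W_0,\dots,W_N\subseteq W$. The projection $P_i$ of $A\cap(V\times W_i)$ to $V$ is $D_\Sigma$ and dense in $V$, so by induction $\operatorname{int}P_i$ is open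 and dense in $V$. A point $x\in\bigcap_i\operatorname{int}P_i$ has $|A_x|\ge N+1$, a contradiction.
\end{proof}

For nonempty $A\subseteq K^n$ let $\dim A$ be the largest $d$ such that some projection of $A$ to $d$ of the coordinates has nonempty interior in $K^d$, and let $\dim\emptyset=-\infty$. Dimension is monotone under inclusion. If $A$ is $D_\Sigma$, then $\dim\operatorname{cl}A=\dim A$: if $\pi(\operatorname{cl}A)\subseteq\operatorname{cl}\pi(A)$ has nonempty interior, then $\pi(A)$ is not nowhere dense, so it has nonempty interior by Lemma~\ref{lem:intnwd}.

\begin{lemma}\label{lem:frontier}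
Let $A\subseteq K^n$ be a nonempty $D_\Sigma$ set, $C=\operatorname{cl}A$ and $Z=C\setminus A$. Then $\dim\operatorname{cl}Z<\dim A$.
\end{lemma}

The set $Z$ is not yet known to be $D_\Sigma$, so the proof uses only $A$ and $C$: over a small box, $C$ has fibers of constant finite size, and $A$ must contain all their points.

\begin{proof}
Let $d=\dim A=\dim C$ and suppose $\dim\operatorname{cl}Z\ge d$. Then $\dim\operatorname{cl}Z=d$, as $\operatorname{cl}Z\subseteq C$. After permuting coordinates, $\pi(\operatorname{cl}Z)$ contains a box $V_0$, where $\pi\colon K^n\to K^d$ is the projection to the first $d$ coordinates. Since $\pi(\operatorname{cl}Z)\subseteq\operatorname{cl}\pi(Z)$, the set $\pi(Z)$ is dense in $V_0$. We find a box $V_4\subseteq V_0$ with $A_x=C_x$ for $x\in V_4$; then $\pi(Z)\cap V_4=\emptyset$, a contradiction.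

For $d<j\le n$ let $C^j\subseteq K^{d+1}$ be the projection of $C$ to the coordinates $1,\dots,d,j$. It is $D_\Sigma$ and has empty interior because $\dim C=d$. By Lemmas~\ref{lem:fibers}(1) and~\ref{lem:intnwd}, $(C^j)^*$ is nowhere dense. So there is a box $V_1\subseteq V_0$ disjoint from all $(C^j)^*$. By Lemma~\ref{lem:dim1} the fibers $C^j_x$, $x\in V_1$, are finite of bounded size, and so are the fibers $C_x\subseteq\prod_jC^j_x$. The sets $E_e=\{x\in V_1:|C_x|\ge e\}$ are $D_\Sigma$, with $E_0=V_1$ and $E_e=\emptyset$ for large $e$. Let $k$ be the largest $e$ such that $E_e$ is not nowhere dense. By Lemma~\ref{lem:intnwd}, $E_k$ has nonempty interior, so there is a box $V_2\subseteq E_k\setminus E_{k+1}$, and $|C_x|=k$ for $x\in V_2$.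

For each $k$-tuple of pairwise disjoint boxes $W_1,\dots,W_k$ in $K^{n-d}$, the set of $x\in V_2$ with $C_x\cap W_i\ne\emptyset$ for all $i$ is $D_\Sigma$. These countably many sets cover $V_2$. By the Baire category theorem and Lemma~\ref{lem:intnwd}, one of them contains a box $V_3$; fix the corresponding $W_1,\dots,W_k$. As $V_3\times W_i$ is open, $A\cap(V_3\times W_i)$ is dense in $C\cap(V_3\times W_i)$, and $\pi$ maps the latter onto $V_3$. So $P_i=\pi(A\cap(V_3\times W_i))$ is $D_\Sigma$ and dense in $V_3$. By Lemma~\ref{lem:intnwd} there is a box $V_4\subseteq V_3\cap\bigcap_iP_i$. For $x\in V_4$ the set $A_x\subseteq C_x$ meets each $W_i$, so it has at least $k=|C_x|$ elements and equals $C_x$.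
\end{proof}

\begin{proposition}\label{prop:core}
Every $D_\Sigma$ set is a finite Boolean combination of definable closed sets, and the complement of a $D_\Sigma$ set is $D_\Sigma$. Every $\mathcal{M}^\circ$-definable set is $D_\Sigma$ and is a finite Boolean combination of $\mathcal{M}$-definable open sets. Every $\mathcal{M}^\circ$-definable subset of $K$ has finite boundary.
\end{proposition}

\begin{proof}
We prove the first claim by induction on $\dim A$; the empty set is closed. With $C$ and $Z$ as in Lemma~\ref{lem:frontier} we have $C\setminus\operatorname{cl}Z\subseteq A\subseteq C$, so $A=(C\setminus\operatorname{cl}Z)\cup(A\cap\operatorname{cl}Z)$, and $A\cap\operatorname{cl}Z$ is a $D_\Sigma$ set of smaller dimension. Conversely, a finite Boolean combination of definable closed sets is a finite union of intersections of a definable closed with a definable open set, so it is $D_\Sigma$. Hence the two classes coincide, and they are closed under complements. The class of $D_\Sigma$ sets now contains the definable open sets and the diagonals $\{x:x_i=x_j\}$, and it is closed under Boolean operations, products, permutations of coordinates,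 projections and fibers. By induction on formulas it contains all $\mathcal{M}^\circ$-definable sets. The last claim follows from Lemma~\ref{lem:dim1}.
\end{proof}

\section{The tree of mixed balls}\label{sec:mixed}

Let $X\subseteq K$. A ball is \emph{homogeneous} for $X$ if it is contained in $X$ or disjoint from $X$, and \emph{mixed} otherwise. A ball that contains a mixed ball is mixed, so the mixed balls form a subtree closed under passing to the parent. The balls of all levels around $c$ are mixed exactly when $c\in\operatorname{bd}X$.

\begin{example}\label{ex:squares}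
Let $p=2$ and let $X$ be the set of nonzero squares, so that $2^ru\in X$, with $u$ a unit, if and only if $r$ is even and $u\equiv1\pmod8$. All balls $B(0,n)$ are mixed. A ball that does not contain $0$ lies in a sphere $\{x:v(x)=r\}=B(2^r,r+1)$, and the mixed balls in this sphere are $B(2^r,r+1)$ and $B(2^r,r+2)$ if $r$ is even; there are none if $r$ is odd. So the tree of mixed balls is one infinite path with a side branch of length $2$ at every second level, and each level has exactly two mixed balls. For $x\ne0$ the ball $B(x,v(x)+3)$ is homogeneous.
\end{example}

We show that this picture is general, uniformly in families: the tree has bounded width, and every mixed ball is within a bounded number of levels of one of boundedly many paths. In this section and the next, $(X_t)_{t\in T}$ is a definable family of subsets of $K$, each with finite boundary.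

\begin{proposition}\label{prop:width}
There is $k\ge1$ such that for all $t$ and $n$ at most $k$ balls of level $n$ are mixed for $X_t$.
\end{proposition}

To apply Proposition~\ref{prop:balls} to the union of the mixed balls of level $n$, we must know that it contains no ball of level $n-g$, with $g$ independent of $t$ and $n$. We first bound the number of maximal homogeneous balls at each level, and then observe that they must fill almost all of $K$. This is where finiteness of the boundary is used; for a set that is dense with dense complement, all balls are mixed.

\begin{proof}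
Let $U_{t,\gamma}=\{x:B(x,\gamma)\subseteq X_t,\ B(x,\gamma-1)\not\subseteq X_t\}$. This is a union of balls of level $\gamma$. It contains no ball $B(x,\gamma-1)$, because $U_{t,\gamma}\subseteq X_t$. Proposition~\ref{prop:balls} with $g=1$, applied to the family $(U_{t,\gamma})_{t,\gamma}$ and to the corresponding family for the complements $K\setminus X_t$, gives $k_1$ such that for all $t,\gamma$ at most $2k_1$ balls of level $\gamma$ are homogeneous with mixed parent.

Let $\mu$ be the Haar measure on $K$, the translation invariant Borel measure with $\mu(B(x,n))=p^{-n}$; finite sets are null. Let $g\ge1$ and suppose all subballs of level $n+g$ of a ball $\beta$ of level $n$ are mixed for $X_t$. Each $x\in\beta\setminus\operatorname{bd}X_t$ lies in a homogeneous ball, while $B(x,\gamma)$ is mixed for $\gamma\le n+g$. For the least $\gamma$ with $B(x,\gamma)$ homogeneous we have $\gamma>n+g$, and the parent is mixed. Hence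
\[
p^{-n}=\mu(\beta\setminus\operatorname{bd}X_t)\le\sum_{\gamma>n+g}2k_1p^{-\gamma}=\frac{2k_1}{p-1}\,p^{-n-g}.
\]
Fix $g\ge1$ with $p^g>2k_1/(p-1)$. Then for all $t$ and $n$, every ball of level $n-g$ contains a homogeneous ball of level $n$. So the union $Y_{t,n}$ of the mixed balls of level $n$ contains no ball of level $n-g$, and Proposition~\ref{prop:balls} for the family $(Y_{t,n})_{t,n}$ gives the claim.
\end{proof}

For a finite nonempty $F\subseteq K$ let $\rho_F(x)=\max_{c\in F}v(x-c)$.

\begin{proposition}\label{prop:skeleton}
There are $N,m\ge1$ such that for every $t$ there is $F_t\subseteq K$ with $1\le|F_t|\le N$ and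
\begin{equation}\label{eq:homog}
B\bigl(x,\rho_{F_t}(x)+m\bigr)\text{ is homogeneous for }X_t\text{ for all }x\in K\setminus F_t.
\end{equation}
\end{proposition}

One cannot take $F_t=\operatorname{bd}X_t$: a ball has empty boundary but needs a center. Bounded width alone does not suffice either, since long side branches could leave a path at infinitely many levels that are far apart. Proposition~\ref{prop:periodic} forbids this: the levels at which long branches start would be nearly periodic, and then more than $k$ branches would reach a common level.

\begin{proof}
Let $k$ be as in Proposition~\ref{prop:width}. For $t\in T$, $c\in K$, $\ell\in\mathbb{N}$ let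
\[
S_{t,c,\ell}=\{r\in\mathbb{Z}:\ \text{there is }y\text{ with }v(y-c)=r\text{ and }B(y,r+1+\ell)\text{ mixed for }X_t\}.
\]
These are the levels at which a branch of length greater than $\ell$ leaves the path of $c$. Let $q,c_0$ be given by Proposition~\ref{prop:periodic} for the family indexed by all triples $(t,c,\ell)$. Since $q$ works for every $\ell$, we may now fix $\ell=kq$.

\emph{Step 1: $|S_{t,c,\ell}|\le kc_0$.} Write $S=S_{t,c,\ell}$. Suppose $r,r+q,\dots,r+kq\in S$ and put $n=r+kq+1$. For $0\le j\le k$ take $y_j$ with $v(y_j-c)=r+jq$ and $B(y_j,r+jq+1+\ell)$ mixed. As $r+jq+1\le n\le r+jq+1+\ell$, the ball $B(y_j,n)$ is mixed and lies in the sphere $\{x:v(x-c)=r+jq\}$. These are $k+1$ distinct mixed balls of level $n$, a contradiction. So $S$ is a union of maximal progressions $a,a+q,a+2q,\dots$ with at most $k$ terms each. The last term $b$ of such a progression has $b\in S$ and $b+q\notin S$, so $b\in\Delta_q(S)$, and there are at most $c_0$ progressions.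

\emph{Step 2. Let $N_0=1$ and $N_j=1+kc_0(p-1)N_{j-1}$. Let $t\in T$, $j\ge0$, and let $\beta$ be a ball or $K$. If for each $n$ at most $j$ mixed balls of level $n$ are contained in $\beta$, then there is a nonempty $F\subseteq\beta$ with $|F|\le N_j$ such that $B(x,n-\ell)\cap F\ne\emptyset$ for every mixed ball $B(x,n)\subseteq\beta$.} We use induction on $j$. If $\beta$ contains no mixed ball, in particular if $j=0$, let $F$ be a point of $\beta$. Otherwise let $n_0$ be the level of $\beta$, with $n_0=-\infty$ if $\beta=K$. We choose a longest path, that is, a point $c\in\beta$ such that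
\begin{equation}\label{eq:spine}
\text{if }\beta\text{ contains a mixed ball of level }n,\text{ then }B(c,n)\text{ is mixed.}
\end{equation}
If the levels of the mixed balls in $\beta$ are bounded above, take $c$ in one of maximal level. Otherwise there are mixed balls $B(x_i,n_i)\subseteq\beta$ with $0\le n_i\to\infty$. The points $x_i$ lie in $\beta$ and in the union of the at most $k$ mixed balls of level $0$, which is compact, so they have a limit point $c\in\beta$ or take some value $c$ infinitely often. For each $n$ there is $i$ with $n_i\ge n$ and $x_i\in B(c,n)$, so $B(c,n)\supseteq B(x_i,n_i)$ is mixed.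

Let $r\in S_{t,c,\ell}$ with $r\ge n_0$, and let $\beta'$ be one of the $p-1$ balls of level $r+1$ in the sphere $\{x:v(x-c)=r\}$. Then $\beta'\subseteq\beta$. If $\beta'$ contains a mixed ball of level $n$, then $n\ge r+1$, and by \eqref{eq:spine} the ball $B(c,n)\subseteq\beta$ is a mixed ball of level $n$ disjoint from $\beta'$. So $\beta'$ contains at most $j-1$ mixed balls of each level. Choose $F_{\beta'}\subseteq\beta'$ by induction and let $F$ be the union of $\{c\}$ and all these $F_{\beta'}$. By Step 1, $|F|\le N_j$. Let $B(x,n)\subseteq\beta$ be mixed. If $c\in B(x,n-\ell)$, we are done. Otherwise $r:=v(x-c)$ satisfies $n_0\le r<n-\ell$. The ball $B(x,r+1+\ell)$ contains $B(x,n)$ and so is mixed. Thus $r\in S_{t,c,\ell}$, the ball $\beta'=B(x,r+1)$ is one of those treated, it contains $B(x,n)$, and $B(x,n-\ell)$ meets $F_{\beta'}$.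

\emph{Step 3.} Apply Step 2 with $\beta=K$ and $j=k$ to get $F_t$, and put $N=N_k$, $m=\ell+1$. If $x\notin F_t$ and $B(x,\rho_{F_t}(x)+m)$ were mixed, then $B(x,\rho_{F_t}(x)+1)$ would meet $F_t$, contrary to the definition of $\rho_{F_t}$.
\end{proof}

\section{Uniform semialgebraicity}\label{sec:semialg}

By \eqref{eq:homog}, membership of $x$ in $X_t$ depends only on a nearest point $c\in F_t$, on $v(x-c)$, and on the first $m$ digits of $x-c$. The digits are read by the cosets of $A_m$, and for each choice of digits what remains is a definable subset of $\mathbb{Z}$.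

\begin{proposition}\label{prop:unif}
Every definable family $(X_t)_{t\in T}$ of subsets of $K$ with finite boundary is uniformly semialgebraic.
\end{proposition}

\begin{proof}
Let $N,m,F_t$ be as in Proposition~\ref{prop:skeleton}, and let $\Lambda=\{\lambda\in\mathbb{Z}:1\le\lambda<p^m,\ p\nmid\lambda\}$. For $z=p^nu$ with $u\in O^\times$ and $\lambda\in\Lambda$ we have $z\in\lambda A_m$ if and only if $u\equiv\lambda\pmod{p^m}$. So each $z\in K^\times$ lies in $\lambda A_m$ for exactly one $\lambda\in\Lambda$, and the elements of $\lambda A_m$ of valuation $n$ form the ball $B(\lambda p^n,n+m)$. The sets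
\[
S'_{t,c,\lambda}=\{n\in\mathbb{Z}:\ c+z\in X_t\text{ for all }z\in\lambda A_m\text{ with }v(z)=n\}=\{n: B(c+\lambda p^n,n+m)\subseteq X_t\}
\]
form a definable family indexed by $t\in T$, $c\in K$, $\lambda\in\Lambda$. Let $x\notin F_t$, let $c\in F_t$ be any point with $n:=v(x-c)=\rho_{F_t}(x)$, and let $\lambda\in\Lambda$ satisfy $x-c\in\lambda A_m$. Then $B(c+\lambda p^n,n+m)$ contains $x$, so it equals $B(x,n+m)$, which is homogeneous by \eqref{eq:homog}. Therefore
\begin{equation}\label{eq:member}
x\in X_t\iff v(x-c)\in S'_{t,c,\lambda}.
\end{equation}
By Proposition~\ref{prop:periodic} there are $q',c'$ with $|\Delta_{q'}(S'_{t,c,\lambda})|\le c'$ for all $t,c,\lambda$. Along each residue class modulo $q'$ the indicator function of $S'_{t,c,\lambda}$ changes at most $c'$ times. So $S'_{t,c,\lambda}$ is a union of at most $M=q'(c'+1)$ sets $\{n\equiv i\pmod{q'}:\alpha\le n\le\beta\}$ with $0\le i<q'$ and $\alpha,\beta\in\mathbb{Z}\cup\{\pm\infty\}$.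

It remains to write down the formulas. Let $\Xi=\{1,\dots,N\}\times\Lambda\times\{1,\dots,M\}$. A \emph{shape} $\tau$ consists of a subset $E\subseteq\{1,\dots,N\}$ and, for each $\xi\in\Xi$, either the symbol ``unused'' or a residue $0\le i<q'$ together with two bits telling whether a lower bound and an upper bound are present. There are finitely many shapes. Let $s$ be the tuple of variables $c_\nu$ $(1\le\nu\le N)$ and $a_\xi,b_\xi$ $(\xi\in\Xi)$. Let $\theta^\tau_\xi(z,s)$ be false if $\xi$ is unused in $\tau$, and otherwise the conjunction of $\exists u\,(u\ne0\wedge v(z)=v(p^iu^{q'}))$, which says $v(z)\equiv i\pmod{q'}$, with those of the conditions $v(a_\xi)\le v(z)$ and $v(z)\le v(b_\xi)$ that are present. Let $\psi_\tau(x,s)$ be the disjunction of $\bigvee_{\nu\in E}x=c_\nu$ and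
\[
\bigwedge_{\nu}x\ne c_\nu\ \wedge\ \bigvee_{(\nu,\lambda,\mu)\in\Xi}\Bigl(\bigwedge_{\nu'}v(x-c_\nu)\ge v(x-c_{\nu'})\ \wedge\ x-c_\nu\in\lambda A_m\ \wedge\ \theta^\tau_{(\nu,\lambda,\mu)}(x-c_\nu,s)\Bigr).
\]
By Lemma~\ref{lem:Am} and the definability of $O$, these are parameter-free formulas in the language of fields. Given $t$, list $F_t=\{c_1,\dots,c_N\}$ with repetitions, let $E=\{\nu:c_\nu\in X_t\}$, and choose the rest of $\tau$ and $a_\xi,b_\xi\in K^\times$ so that for all $\nu,\lambda$ and $z\ne0$, the disjunction $\bigvee_\mu\theta^\tau_{(\nu,\lambda,\mu)}(z,s)$ holds exactly when $v(z)\in S'_{t,c_\nu,\lambda}$. On $F_t$, the sets $X_t$ and $\psi_\tau(K,s)$ agree by the choice of $E$. Off $F_t$ they agree by \eqref{eq:member}, which holds for every nearest point $c$, so that it does not matter which $\nu$ the disjunction uses.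
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\varphi(x,u)$ be a formula of the language of $\mathcal{M}^\circ$ with $x$ a single variable. The sets $\varphi(\mathcal{M}^\circ,u)\subseteq K$ form an $\mathcal{M}$-definable family, and each has finite boundary by Proposition~\ref{prop:core}. By Proposition~\ref{prop:unif} there are parameter-free field formulas $\psi_1,\dots,\psi_e$ with
\begin{equation}\label{eq:sentence}
\mathcal{M}^\circ\models\forall u\bigvee_{i\le e}\exists s\,\forall x\,\bigl(\varphi(x,u)\leftrightarrow\psi_i(x,s)\bigr),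
\end{equation}
where $+$ and $\cdot$ are expressed by the predicates for the complements of their graphs. This sentence holds in every $\mathcal{N}'\equiv\mathcal{M}^\circ$. Every subset of the field $K'$ of $\mathcal{N}'$ that is definable in $\mathcal{N}'$ has the form $\varphi(\mathcal{N}',u)$, so it is semialgebraic.
\end{proof}

For Theorem~\ref{thm:supp} we need the easy direction of the comparison.

\begin{lemma}\label{lem:Pdp}
Every P-minimal structure $\mathcal{P}$ on a field elementarily equivalent to $\mathbb{Q}_p$ is dp-minimal.
\end{lemma}

\begin{proof}
Let $\varphi(x;y)$ be a parameter-free formula of the language of $\mathcal{P}$, with $x$ a single variable. There are finitely many field formulas $\psi_1,\dots,\psi_e$ such that $\mathcal{P}\models\forall y\bigvee_i\exists s\,\forall x\,(\varphi(x;y)\leftrightarrow\psi_i(x,s))$. Otherwise the formulas $\neg\exists s\,\forall x\,(\varphi(x;y)\leftrightarrow\psi(x,s))$, for all field formulas $\psi$, are finitely satisfiable in $\mathcal{P}$, and by compactness some elementary extension of $\mathcal{P}$ defines a subset of its field that is not semialgebraic. Now suppose $\varphi_1,\varphi_2,(b_{ij})$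 is an ict-pattern of depth $2$ in $\mathcal{P}'\succ\mathcal{P}$, with field $K'$. Each set $\varphi_i(\mathcal{P}';b_{ij})$ equals $\psi(K',s_{ij})$ for one of finitely many field formulas $\psi$. For $i=1,2$ pass to an infinite set of indices $j$ on which $\psi$ is constant. Every finite part of each set of formulas in the definition of the pattern is realized in $\mathcal{P}'$, and the same elements realize the corresponding field formulas. This is an ict-pattern of depth $2$ for the field $K'\equiv\mathbb{Q}_p$, which contradicts the dp-minimality of the theory of $\mathbb{Q}_p$ \cite{DGL}.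
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:supp}]
(1) One inclusion is Proposition~\ref{prop:core}; the other holds because the definable open sets are predicates of $\mathcal{M}^\circ$. (2) is Proposition~\ref{prop:periodic}.

(3) The first sentence is Proposition~\ref{prop:unif}. The boundary of a definable open or closed subset of $K$ is definable, closed and nowhere dense, hence finite by Proposition~\ref{prop:nwd}; this gives the second sentence. For the third, let $\omega(x,t)$ be a parameter-free formula of the language of $\mathcal{M}$. The condition ``$\omega(\cdot,t)$ defines an open set'' is expressed by a parameter-free formula $\chi(t)$ that quantifies over balls, and $\chi$ has this meaning in every $\mathcal{N}\equiv\mathcal{M}$. The family indexed by $T=\chi(\mathcal{M})$ is uniformly semialgebraic, so $\mathcal{M}$ satisfies $\forall t\,\bigl(\chi(t)\to\bigvee_i\exists s\,\forall x\,(\omega(x,t)\leftrightarrow\psi_i(x,s))\bigr)$ for suitable field formulas $\psi_i$. This sentence holds in $\mathcal{N}$. Closed sets are complements of open sets.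

(4) Let $\mathcal{N}\equiv\mathcal{M}$. The languages of $\mathcal{N}^\circ$ and $\mathcal{M}^\circ$ differ, so we let the predicates vary in a family. Let $\theta(x,u)$ be a formula of the language of $\mathcal{N}^\circ$, with $x$ a single variable. Its predicates name open sets $\omega_1(\mathcal{N},b),\dots,\omega_r(\mathcal{N},b)$, where the $\omega_j(z_j,t)$ are parameter-free formulas of the language of $\mathcal{M}$ and $b$ is a tuple from $\mathcal{N}$. Let $\theta'(x,u,t)$ be obtained from $\theta$ by replacing the predicates by $\omega_j(\cdot,t)$, and let $\chi(t)$ say that all $\omega_j(\cdot,t)$ define open sets. For $t\in\chi(\mathcal{M})$ and any $u$, the set $\theta'(\mathcal{M},u,t)$ is $\mathcal{M}^\circ$-definable, so it has finite boundary by Proposition~\ref{prop:core}. These sets form an $\mathcal{M}$-definable family, so by Proposition~\ref{prop:unif}, $\mathcal{M}$ satisfies $\forall t\,\forall u\,\bigl(\chi(t)\to\bigvee_i\exists s\,\forall x\,(\theta'(x,u,t)\leftrightarrow\psi_i(x,s))\bigr)$ for suitable field formulas $\psi_i$. Transfer this sentence to $\mathcal{N}$ and put $t=b$. We obtain \eqref{eq:sentence} for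 $\mathcal{N}^\circ$ and $\theta$, and P-minimality of $\mathcal{N}^\circ$ follows as in the proof of Theorem~\ref{thm:main}. Dp-minimality follows from Lemma~\ref{lem:Pdp}.

(5) P-minimality implies dp-minimality by Lemma~\ref{lem:Pdp}, and dp-minimality implies strong dependence. Let $\mathcal{M}$ be strongly dependent and interdefinable with $\mathcal{M}^\circ$, and let $\varphi(x,u)$ be a parameter-free formula of the language of $\mathcal{M}$ with $x$ a single variable. Each set $\varphi(\mathcal{M},u)$ is $\mathcal{M}^\circ$-definable, so it has finite boundary by Proposition~\ref{prop:core}. Proposition~\ref{prop:unif} gives \eqref{eq:sentence} with $\mathcal{M}$ in place of $\mathcal{M}^\circ$, and this sentence holds in every $\mathcal{N}'\equiv\mathcal{M}$. So $\mathcal{M}$ is P-minimal.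
\end{proof}

\begin{thebibliography}{9}

\bibitem{DGL}
A.~Dolich, J.~Goodrick, D.~Lippel, \emph{Dp-minimality: basic facts and examples}, Notre Dame J. Formal Logic \textbf{52} (2011).

\bibitem{Okura}
Koki Okura, \emph{Distal Expansions of the Integers and the $p$-adic Fields}, arXiv:2603.19786 (2026).

\end{thebibliography}
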